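# Long fibers disconnect the free uniform spanning forest of $\mathbb T^k\times H$

## 1. Two Green functions at the tip of a path

Let $\Gamma$ be a finite connected graph with vertex set $V$, and let $D\subset V$ be a nonempty proper subset, to be thought of as a far boundary. The Laplacian is $\Delta h(x)=\sum_{y\sim x}(h(x)-h(y))$. Let $X$ be the continuous-time walk that jumps along each edge at rate $1$: at $x$ it waits an exponential time of rate $\deg(x)$ and then moves to a uniform neighbor. Write $T_A=\inf\{t\ge 0:X_t\in A\}$.

For nonempty $A\subsetneq V$, the matrix $\Delta|_{V\setminus A}$ (rows and columns outside $A$) is invertible: if $u$ vanishes on $A$ and $\Delta u=0$ off $A$, then by the maximum principle and connectedness $u=0$. Put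
$$g_A=(\Delta|_{V\setminus A})^{-1},\qquad g^F_A=g_A\ (A\ne\emptyset),\qquad g^W_A=g_{A\cup D}\ (A=\emptyset\text{ allowed}).$$
We call $g^F$ the *free* Green function and $g^W$ the *wired* one. The only difference is that in $g^W$ the walk is also killed on $D$.

Now let $\gamma=(\gamma_0,\dots,\gamma_\ell)$ be a self-avoiding path in $V\setminus D$, with $|\gamma|=\ell$, $A_i=\{\gamma_0,\dots,\gamma_i\}$, $A_{-1}=\emptyset$. The objects of this lecture are the numbers
$$g_i^F=g^F_{A_{i-1}}(\gamma_i,\gamma_i)\quad(1\le i\le\ell),\qquad g_i^W=g^W_{A_{i-1}}(\gamma_i,\gamma_i)\quad(0\le i\le \ell).$$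
Each measures the time spent at the tip $\gamma_i$ before returning to the past of the path, respectively to the past or to $D$.

Here is what they are for. The product of the $g_i^F$ is the probability that a uniform spanning tree of $\Gamma$ contains $\gamma$. The product of the $g_i^W$ is a sum over random-walk trajectories, which we can control with a spectral radius. If $g_i^F/g_i^W$ is close enough to $1$, the control passes from walks to trees. We will use this to show that two distant vertices are unlikely to be joined in a spanning forest.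

**Lemma 1.** Let $A\subsetneq V$ be nonempty and $z\notin A$.

1. $g_A(x,y)$ is the expected time spent at $y$ before $T_A$, starting from $x$. Hence $g_B(z,z)\le g_A(z,z)$ if $A\subset B\not\ni z$.
2. $g_A(z,z)\ge 1/\deg(z)$.
3. If $z$ has a neighbor in $A$, then $g_A(z,z)\le 1$.

*Proof.* Let $t(x,y)$ be the expected time in item 1. Conditioning on the first jump gives, for $x,y\notin A$,
$$\deg(x)\,t(x,y)=\mathbf 1_{x=y}+\sum_{x'\sim x,\ x'\notin A}t(x',y),$$
that is, $\Delta|_{V\setminus A}\,t=\mathrm{Id}$. This is item 1. The first holding time at $z$ has mean $1/\deg(z)$, which gives item 2. For item 3, each visit to $z$ lasts $1/\deg(z)$ on average, and after it the walk reaches $A$ before returning to $z$ with probability $p=\deg(z)^{-1}\sum_{y\sim z}P_y(T_A<T_z)$. The number of visits is geometric with mean $1/p$, so $g_A(z,z)=\big(\sum_{y\sim z}P_y(T_A<T_z)\big)^{-1}$. If some neighbor lies in $A$, the sum is at least $1$. $\square$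

In electrical language $g_A(z,z)$ is the effective resistance between $z$ and $A$ when every edge is a unit resistor: $u=g_A(\cdot,z)$ vanishes on $A$, satisfies $\Delta u=\delta_z$ off $A$, and so is the voltage when unit current enters at $z$ and leaves through the grounded set $A$. Rayleigh's monotonicity theorem says that effective resistance does not increase when edges are added or vertices identified, and does not decrease when edges are deleted.

**Lemma 2.** If $\mathsf{UST}(\Gamma)$ is a uniformly random spanning tree of $\Gamma$, then $P(\gamma\subset\mathsf{UST}(\Gamma))=\prod_{i=1}^{\ell}g_i^F$.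

*Proof.* By the matrix-tree theorem $\Gamma$ has $\det\Delta|_{V\setminus\{\gamma_0\}}$ spanning trees. A spanning tree containing $\gamma$ uses no other edge between vertices of $\gamma$, so such trees correspond to the spanning trees of the multigraph obtained by contracting $\gamma$ to one vertex (loops are irrelevant). Deleting from its Laplacian the row and column of the contracted vertex leaves $\Delta|_{V\setminus\gamma}$. Hence
$$P(\gamma\subset\mathsf{UST}(\Gamma))=\frac{\det\Delta|_{V\setminus A_\ell}}{\det\Delta|_{V\setminus A_0}}=\prod_{i=1}^\ell\frac{\det\Delta|_{V\setminus A_i}}{\det\Delta|_{V\setminus A_{i-1}}}.$$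
By Cramer's rule the $i$-th ratio is the $(\gamma_i,\gamma_i)$ entry of $(\Delta|_{V\setminus A_{i-1}})^{-1}$, which is $g_i^F$. $\square$

The chronological loop-erasure $LE(\omega)$ of a walk $\omega$ is obtained by following $\omega$ and erasing each loop as soon as it closes. For example, $LE(a,b,c,b,d)=(a,b,d)$. For a walk $\omega=(\omega_0,\dots,\omega_j)$ in $V\setminus D$ put $|\omega|=j$ and $w(\omega)=\prod_{i=0}^j\deg(\omega_i)^{-1}$, where degrees are taken in $\Gamma$ and both endpoints are included.

**Lemma 3.** $\displaystyle\prod_{i=0}^\ell g_i^W=\sum_{\omega:\,LE(\omega)=\gamma}w(\omega)$, where $\omega$ runs over walks in $V\setminus D$. All these walks satisfy $|\omega|\ge|\gamma|$.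

*Proof.* Let $LE(\omega)=\gamma$. Cut $\omega$ at its last visit to $\gamma_0$; up to that time it is a loop at $\gamma_0$ in $V\setminus D$. It then steps to $\gamma_1$ and never sees $\gamma_0$ again. Up to its last visit to $\gamma_1$ it performs a loop at $\gamma_1$ in $V\setminus(D\cup A_0)$, then it steps to $\gamma_2$, and so on. Conversely, any choice of loops at $\gamma_i$ inside $V\setminus(D\cup A_{i-1})$, $i=0,\dots,\ell$ (of length $0$ allowed), joined by the edges $\gamma_i\gamma_{i+1}$, gives exactly one walk with loop-erasure $\gamma$. The vertices of $\omega$ are divided among the loops, so $w(\omega)$ is the product of the weights of the loops.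

Let $\mathrm{Deg}$ and $\mathrm{Adj}$ be the degree and adjacency matrices restricted to $V\setminus(D\cup A_{i-1})$. Then
$$(\mathrm{Deg}-\mathrm{Adj})^{-1}=\sum_{r\ge0}(\mathrm{Deg}^{-1}\mathrm{Adj})^r\,\mathrm{Deg}^{-1}.$$
The series converges because $\mathrm{Deg}^{-1}\mathrm{Adj}$ is the transition matrix of a walk killed on $D\cup A_{i-1}\neq\emptyset$ in a finite connected graph, so its spectral radius is less than $1$. The $(\gamma_i,\gamma_i)$ entry on the right is the total weight of loops at $\gamma_i$; on the left it is $g_i^W$. Loop-erasure only shortens walks, so $|\omega|\ge|\gamma|$. $\square$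

Combining the two lemmas,
$$P(\gamma\subset\mathsf{UST}(\Gamma))=\frac1{g_0^W}\ \prod_{i=1}^\ell\frac{g_i^F}{g_i^W}\ \sum_{\omega:\,LE(\omega)=\gamma}w(\omega).\tag{1}$$

**Example.** Let $\Gamma$ be the triangle on $\{0,1,2\}$, $D=\{2\}$, $\gamma=(0,1)$. Then $g_1^F$ is the diagonal entry of $\begin{pmatrix}2&-1\\-1&2\end{pmatrix}^{-1}$, which is $2/3$; indeed two of the three spanning trees contain the edge $01$. Also $g_0^W=2/3$ (the same matrix, on $\{0,1\}$) and $g_1^W=1/2$, with product $1/3$. The walks in $\{0,1\}$ from $0$ to $1$ have lengths $1,3,5,\dots$ and weights $2^{-2},2^{-4},2^{-6},\dots$, with sum $1/3$. The ratio is $g_1^F/g_1^W=4/3$.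

## 2. The forest on $\mathbb T^k\times H$ and what will be proved

Let $\mathbb T^k$ be the $k$-regular infinite tree, $k\ge3$, and let $H$ be a finite graph. In $\mathbb T^k\times H$, with vertex set $V(\mathbb T^k)\times V(H)$, we have $(u,h)\sim(u',h')$ iff either $u=u'$ and $hh'\in E(H)$, or $h=h'$ and $uu'\in E(\mathbb T^k)$. For example, every vertex of $\mathbb T^3\times C_n$ ($C_n$ the cycle, $n\ge3$) has degree $3+2=5$; the product Cayley graph of $\mathbb F_r\times\Gamma$ with $\Gamma$ finite is also of this form. The set $\{v\}\times H$ is the *fiber* over $v$.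

**Definition.** For an infinite, connected, locally finite graph $G$, the Free Uniform Spanning Forest $\mathsf{FUSF}(G)$ is the weak limit of $\mathsf{UST}(G_N)$, where $G_1\subset G_2\subset\cdots$ is any exhaustion of $G$ by finite connected induced subgraphs. The limit exists and does not depend on the exhaustion.

Weak convergence means that the probability of every event depending on finitely many edges converges. The limit has no cycles, but it may be disconnected: two vertices are joined in every $G_N$, yet the joining path may run off to infinity as $N\to\infty$. When does this happen? For a sequence $\mathcal H=(H_n)_{n\ge1}$ put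
$$\mathsf{disco}^*_{\mathcal H}(k)=\min\{n:\mathsf{FUSF}(\mathbb T^k\times H_n)\text{ is disconnected}\},\qquad\min\emptyset=\infty.$$
The question, from Gábor Pete and Ádám Timár, "The Free Uniform Spanning Forest is disconnected in some virtually free groups, depending on the generator set", arXiv:2006.06387 (2020), is whether $\mathsf{disco}^*_{\mathcal C}(3)<\infty$ for the cycles $\mathcal C=(C_n)$. Two results quoted there frame it.

- (i) For every $d$ there is $k_d$ such that if $k\ge k_d$ and $H$ is a connected finite $d$-regular transitive graph on more than $k^{5/2}$ vertices, then $\mathsf{FUSF}(\mathbb T^k\times H)$ is disconnected a.s., in fact with infinitely many components.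
- (ii) (Tang) $\mathsf{FUSF}(\mathbb T^k\times P_2)$ is connected a.s. for every $k$, where $P_2$ is a single edge.

So a short fiber can leave the forest connected, and for large $k$ a long fiber breaks it. We want $k=3$.

**Notation for the rest of the notes.** $k\ge3$; $H$ is a finite connected graph with $n=|V(H)|\ge2$ and maximum degree at most $d$; $G=\mathbb T^k\times H$; $\pi:G\to\mathbb T^k$ is the projection; $x\leftrightarrow y$ means that $x,y$ lie in the same component of $\mathsf{FUSF}(G)$; and
$$K=k+d,\qquad\lambda=k-2\sqrt{k-1}=(\sqrt{k-1}-1)^2>0,\qquad\rho=\frac{2\sqrt{k-1}+d}{k+d}=1-\frac\lambda K.$$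

**Theorem 1.** If $n\ge2500\,(99+70\sqrt2)=494\,987.4\ldots$, then $\mathsf{FUSF}(\mathbb T^3\times C_n)$ has infinitely many components a.s. Hence $\mathsf{disco}^*_{\mathcal C}(3)\le494\,988<\infty$.

**Theorem 2.** Suppose $|V(H)|\ge N_0(k,d):=4K^4/\lambda^3$. There are $C<\infty$ and $\theta<1$ depending only on $(k,d)$ such that:

1. $P(x\leftrightarrow y)\le C\,\theta^{\mathrm{dist}_G(x,y)}$ for all $x,y\in V(G)$;
2. $\sum_{y\in\{v\}\times H}P(x\leftrightarrow y)\le C\,(k-1)^{-\mathrm{dist}(\pi(x),v)/2}$ for all $x\in V(G)$, $v\in V(\mathbb T^k)$;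
3. $\mathsf{FUSF}(G)$ has infinitely many components a.s., and the expected number of components meeting a given fiber $\{v\}\times H$ is at least $|V(H)|/C$.

No transitivity or regularity of $H$ is needed. In particular $\mathsf{disco}^*_{\mathcal H}(k)<\infty$ for every $k\ge3$ and every sequence of finite connected graphs of bounded degree with $|H_n|\to\infty$.

**Theorem 3.** If $\sigma:=2\sqrt{k-1}\left(\frac1n+\frac2k\right)+\frac{3d}{k+3}<1$, then $P(x\leftrightarrow y)\le\sigma^{\mathrm{dist}_G(x,y)}/(1-\sigma)$, and $\mathsf{FUSF}(G)$ has infinitely many components a.s. In particular, for all $d$ and $\varepsilon>0$ there is $k_{d,\varepsilon}$ such that this holds whenever $k\ge k_{d,\varepsilon}$ and $|V(H)|\ge(2+\varepsilon)\sqrt k$.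

Theorem 1 is the case $k=3$, $d=2$ of Theorem 2: then $K=5$, $\lambda=3-2\sqrt2$, $\lambda^{-1}=3+2\sqrt2$, and $\lambda^{-3}=(17+12\sqrt2)(3+2\sqrt2)=99+70\sqrt2$, so $N_0=4\cdot625\cdot(99+70\sqrt2)$. It says nothing about smaller $n$, and the exact value of $\mathsf{disco}^*_{\mathcal C}(3)$ is not determined here.

**The finite graphs.** Fix a root $o\in\mathbb T^k$. Let $B_N$ be the ball of radius $N$ around $o$, $S_N$ its sphere, $G_N=B_N\times H$, $V=V(G_N)$, $D=S_N\times H$. The $G_N$ are connected induced subgraphs exhausting $G$, so we may use them. A vertex of $V\setminus D$ has in $G_N$ its full degree in $G$, which lies in $[k,K]$. Fix $m<N$; from now on a *path* is a self-avoiding path in $B_m\times H$, and Section 1 applies with $\Gamma=G_N$. Write $x\leftrightarrow_my$ if $x,y$ are joined by a path of the forest (or tree) that stays in $B_m\times H$.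

**Lemma 4.**

1. $P(x\leftrightarrow y)=\lim_{m\to\infty}P_{\mathsf{FUSF}(G)}(x\leftrightarrow_my)$, and for fixed $m$, $P_{\mathsf{FUSF}(G)}(x\leftrightarrow_my)=\lim_{N\to\infty}P_{\mathsf{UST}(G_N)}(x\leftrightarrow_my)$.
2. If $P(x\leftrightarrow y)\le C\theta^{\mathrm{dist}_G(x,y)}$ for all $x,y$, with $C<\infty$ and $\theta<1$, then $\mathsf{FUSF}(G)$ has infinitely many components a.s.

*Proof.* A path joining $x$ to $y$ is finite, so $\{x\leftrightarrow y\}$ is the increasing union of the events $\{x\leftrightarrow_my\}$, and each of these depends on finitely many edges. This is item 1. For item 2, given $j$ and $R$ choose $x_1,\dots,x_j$ with pairwise distances at least $R$. By the union bound they lie in $j$ distinct components with probability at least $1-j^2C\theta^R$. Letting $R\to\infty$, there are a.s. at least $j$ components, for every $j$. $\square$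

**The fiber of one point.** Let us see what the numbers of Section 1 do when $H$ is a single vertex, so $G=\mathbb T^k$ (this case, $n=1$, lies outside the theorems). The only spanning tree of $B_N$ is $B_N$, so $\mathsf{FUSF}(\mathbb T^k)=\mathbb T^k$ is connected, and all $g_i^F=1$. For the wired numbers, fix $\gamma$ and let $N\to\infty$. The conductance (inverse resistance) $c$ from a vertex to infinity through one of its edges solves $\frac1c=1+\frac1{(k-1)c}$, so $c=\frac{k-2}{k-1}$. From $\gamma_i$, $i\ge1$, there is the edge to $\gamma_{i-1}$ and there are $k-1$ branches to infinity, so $1/g_i^W\to1+(k-1)c=k-1$. Every ratio $g_i^F/g_i^W$ thus tends to $k-1$: killing the walk at $D$ makes a very large difference. A useful comparison has to come from a long fiber.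

## 3. A test function and an energy gap on the tree

Both facts here come from the number $2\sqrt{k-1}$. The first bounds walks, the second bounds energies.

**Lemma 5.** Let $f_v(u)=(k-1)^{-\mathrm{dist}(u,v)/2}$ for $u,v\in\mathbb T^k$. Then
$$\sum_{u'\sim u}f_v(u')\le2\sqrt{k-1}\,f_v(u),\tag{2}$$
and for all $x\in V(G)$, $v\in V(\mathbb T^k)$, $j\ge0$, with $\omega$ running over walks in $V\setminus D$,
$$\sum_{\omega:\,|\omega|=j,\ \omega_0=x,\ \pi(\omega_j)=v}w(\omega)\le k^{-1}\rho^j\,(k-1)^{-\mathrm{dist}(\pi(x),v)/2}.\tag{3}$$

*Proof.* If $u\ne v$, one neighbor of $u$ is closer to $v$ and $k-1$ are farther, so the sum is $\big(\sqrt{k-1}+(k-1)/\sqrt{k-1}\big)f_v(u)$: equality in (2). If $u=v$, the sum is $k/\sqrt{k-1}\le2\sqrt{k-1}$, since $k\le2k-2$.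

Consider discrete-time simple random walk on $G$, with tree coordinate $U$. One step from $(u,b)$ gives, by (2),
$$E f_v(U_1)\le\frac{2\sqrt{k-1}+\deg_Hb}{k+\deg_Hb}\,f_v(u)\le\rho f_v(u).$$
The last step holds because $2\sqrt{k-1}<k$, so the fraction increases with $\deg_Hb\le d$. Iterating, and using $\mathbf 1_{U_j=v}\le f_v(U_j)$, we get $P_x(U_j=v)\le\rho^jf_v(\pi(x))$. Vertices of $V\setminus D$ have full degree, so $w(\omega)$ is the probability that the simple random walk on $G$ follows $\omega$, times $\deg(\omega_j)^{-1}\le1/k$. Summing gives (3). $\square$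

**Lemma 6.** If $\psi:B_N\to\mathbb R$ vanishes on $S_N$, its Dirichlet energy $\sum_{uu'\in E(B_N)}(\psi(u)-\psi(u'))^2$ is at least $\lambda\sum_u\psi(u)^2$.

*Proof.* Vertices outside $S_N$ have degree $k$ in $B_N$, and $\psi=0$ on $S_N$, so the energy equals $k\sum\psi^2-2\sum_{uu'}\psi(u)\psi(u')$. For a child $c$ with parent $p$,
$$2|\psi(c)\psi(p)|\le\sqrt{k-1}\,\psi(c)^2+\frac{\psi(p)^2}{\sqrt{k-1}}.$$
Sum over all edges. A non-root vertex receives at most $\sqrt{k-1}$ as a child and $(k-1)/\sqrt{k-1}$ as a parent, in total at most $2\sqrt{k-1}$. The root receives $k/\sqrt{k-1}\le2\sqrt{k-1}$. So the energy is at least $(k-2\sqrt{k-1})\sum\psi^2$. $\square$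

## 4. Pricing each edge separately: Theorem 3, and its failure at $k=3$

A sensible first attempt uses Lemma 2 alone and bounds each factor $g_i^F$ by the resistance of a single edge. This works for large $k$.

**Proof of Theorem 3.** Let $R_N(\cdot,\cdot)$ be effective resistance in $G_N$. Since $\gamma_{i-1}\in A_{i-1}$, Lemma 1 (item 1) gives $g_i^F\le R_N(\gamma_{i-1},\gamma_i)$, so
$$P(\gamma\subset\mathsf{UST}(G_N))\le\prod_{i=1}^\ell R_N(\gamma_{i-1},\gamma_i).$$

**Step 1: edges of $H$.** We bound $R_N$ between $(u,b)$ and $(u,b')$, where $bb'\in E(H)$ and $u\in B_m$. All $k$ neighbors $u'$ of $u$ lie in $B_N$. Besides the edge itself there are $k$ paths $(u,b),(u',b),(u',b'),(u,b')$ of length $3$ with disjoint interiors. Deleting all other edges leaves conductance $1+k/3$, so $R_N\le r_H:=3/(k+3)$.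

**Step 2: tree edges.** We show that for $u\sim u'$ in $B_m$ and $b\in V(H)$,
$$\limsup_{N\to\infty}R_N((u,b),(u',b))\le r_T:=\frac1n+\frac2k .$$
Let $\eta=\delta_u-\delta_{u'}$. The resistance is $\langle\eta\otimes\delta_b,\zeta\rangle$ for any solution $\zeta$ of $\Delta\zeta=\eta\otimes\delta_b$, since $\zeta$ is a voltage for the unit current. Let $\phi_0=n^{-1/2},\phi_1,\dots,\phi_{n-1}$ be an orthonormal eigenbasis of the Laplacian of $H$, with eigenvalues $0=\mu_0<\mu_1\le\cdots$. Then $\delta_b=\sum_j\phi_j(b)\phi_j$ and $\Delta(g\otimes\phi_j)=(\Delta_{B_N}g+\mu_jg)\otimes\phi_j$. So we may take $\zeta=\sum_j\phi_j(b)\,g_j\otimes\phi_j$ with $(\Delta_{B_N}+\mu_j)g_j=\eta$. For $j=0$ such a $g_0$ exists because $\eta$ sums to zero, and $\langle\eta,g_0\rangle$ is the resistance of the edge $uu'$ in the tree $B_N$, which is $1$. By orthonormality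
$$R_N((u,b),(u',b))=\frac1n+\sum_{j\ge1}\phi_j(b)^2\,\big\langle\eta,(\Delta_{B_N}+\mu_j)^{-1}\eta\big\rangle .$$

Fix $\mu>0$ and put $\psi_N=(\Delta_{B_N}+\mu)^{-1}\eta$. Since $\Delta_{B_N}\ge0$, $\|\psi_N\|_2\le\|\eta\|_2/\mu$. Every subsequence has a further subsequence converging pointwise to some $\psi$; by Fatou $\psi\in\ell^2(\mathbb T^k)$, and $(\Delta_{\mathbb T^k}+\mu)\psi=\eta$, because at a fixed vertex the equation for $\psi_N$ is this one once $N$ is large. On $\ell^2(\mathbb T^k)$ the operator $\Delta_{\mathbb T^k}$ is bounded, symmetric and nonnegative, so $\Delta_{\mathbb T^k}+\mu$ is invertible and $\psi=\mathsf G\eta$ with $\mathsf G=(\Delta_{\mathbb T^k}+\mu)^{-1}$. Hence the whole sequence converges. By the symmetry of $\mathsf G$ and the automorphisms of $\mathbb T^k$,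
$$\langle\eta,\psi_N\rangle\to\langle\eta,\mathsf G\eta\rangle=2\big(\mathsf G(u,u)-\mathsf G(u,u')\big).$$
All neighbors of $u$ give the same value $\mathsf G(u,u')$, so the equation for $\mathsf G\delta_u$ at $u$ reads $(k+\mu)\mathsf G(u,u)-k\,\mathsf G(u,u')=1$. Therefore the limit is $\frac2k\big(1-\mu\,\mathsf G(u,u)\big)\le\frac2k$, as $\mathsf G(u,u)\ge0$. Finally $\sum_{j\ge1}\phi_j(b)^2=1-\frac1n\le1$, which proves the step.

**Step 3: summation over paths.** Let $r=r_T$ on tree edges and $r=r_H$ on $H$-edges. For fixed $m$ there are finitely many paths in $B_m\times H$. For each, $P(\gamma\subset\mathsf{FUSF}(G))=\lim_NP(\gamma\subset\mathsf{UST}(G_N))\le\prod_ir(\gamma_{i-1}\gamma_i)$. A path from $x$ to $y$ is a walk of length at least $\mathrm{dist}_G(x,y)$, so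
$$P(x\leftrightarrow_my)\le\sum_{j\ge\mathrm{dist}_G(x,y)}(M^j\mathbf 1_y)(x),\qquad M=r_TA_{\mathbb T^k}+r_HA_H,$$
where $A_{\mathbb T^k},A_H$ are the adjacency operators of the two kinds of edges of $G$. Put $F=f_v\circ\pi$ with $v=\pi(y)$. By (2), $MF\le(2\sqrt{k-1}\,r_T+d\,r_H)F=\sigma F$. Since $\mathbf 1_y\le F\le1$, we get $(M^j\mathbf 1_y)(x)\le\sigma^j$. Sum the geometric series and let $m\to\infty$: this gives $P(x\leftrightarrow y)\le\sigma^{\mathrm{dist}_G(x,y)}/(1-\sigma)$, and Lemma 4 gives infinitely many components.

**Step 4: large $k$.** If $n\ge(2+\varepsilon)\sqrt k$, then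
$$\sigma\le\frac{2}{2+\varepsilon}+\frac{4\sqrt{k-1}}k+\frac{3d}{k+3},$$
and the right side, which does not involve $n$, tends to $2/(2+\varepsilon)<1$ as $k\to\infty$. $\blacksquare$

**Where this stops.** For $k=3$, $d=2$ we have $\sigma=\frac{2\sqrt2}n+\frac{4\sqrt2}3+1>2.8$, whatever $n$ is. Better estimates of single edges cannot help. If $x\sim y$ are vertices of $V\setminus D$ in $B_N\times C_n$, both have degree $5$. Identify all other vertices to one point: $x$ and $y$ are then joined by the edge $xy$ and, through the new point, by conductances $4$ and $4$ in series, for a total conductance $1+2=3$. So $R_N(x,y)\ge1/3$ by Rayleigh monotonicity, and for any valid bounds $r_T,r_H$ the factor in Step 3 is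
$$2\sqrt2\,r_T+2r_H\ge\frac{2\sqrt2+2}3>1.6 .$$
The loss occurs when $A_{i-1}$ is replaced by $\gamma_{i-1}$: the past of the path is forgotten, and the sum over self-avoiding paths then becomes a sum over walks with too large a weight.

**What to aim for instead.** In (1) the wired product is not estimated factor by factor. It *is* a sum over walks, and by (3) walks of length $j$ carry total weight of order at most $\rho^j$ with $\rho<1$, for every $k\ge3$. If $g_i^F/g_i^W\le1/(1-\delta)$ for all but boundedly many $i$, a path of length $\ell$ costs an extra $(1-\delta)^{-\ell}$, and the sums converge as soon as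
$$\delta<1-\rho=\frac\lambda K .$$
For $k=3$, $d=2$ this requires $\delta<(3-2\sqrt2)/5\approx0.0343$. The next section achieves it for long fibers.

## 5. The ratio estimate at the tip

**Proposition 7.** Let $L\ge1$. There are $\varepsilon_N\to0$, depending only on $k,H,m$ and $N$, such that for every path $\gamma$ in $B_m\times H$ and every $i$ with $L\le i\le|\gamma|$,
$$g_i^F(1-\delta_N)\le g_i^W,\qquad\delta_N:=\frac{K-1}{\lambda(L+1)}+\frac{KL}n+2\varepsilon_N .$$

We keep only the last $L$ vertices of the past. Let
$$z=\gamma_i,\quad A=A_{i-1},\quad A'=\{\gamma_{i-L},\dots,\gamma_{i-1}\}\subset A,\quad W=A'\cup\{z\},$$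
so $|W|=L+1$, $W\subset B_m\times H$ and $W\cap D=\emptyset$. On $G_N$ let $h(x)=P_x(T_z<T_{A'})$. It has values in $[0,1]$, equals $1$ at $z$ and $0$ on $A'$, and satisfies $\Delta h=0$ off $W$, also at the vertices of $D$.

**Step 1: reduction to $\max_Dh$.** We show that it suffices to prove $\max_Dh\le\delta_N$. Start the walk at $z$ and compare the time spent at $z$ before $T_A$ with that before $T_{A\cup D}$. The difference is accumulated after $T_D$, on the event $T_D<T_A$. By the strong Markov property,
$$g_A^F(z,z)=g_A^W(z,z)+\sum_{q\in D}P_z(T_D<T_A,\,X_{T_D}=q)\,P_q(T_z<T_A)\,g_A^F(z,z).$$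
Since $A'\subset A$, we have $T_A\le T_{A'}$ and $P_q(T_z<T_A)\le h(q)$. Hence $g_A^F(z,z)\,(1-\max_Dh)\le g_A^W(z,z)$.

(In the triangle of Section 1, with $z=1$, $A=\{0\}$, $D=\{2\}$, the identity reads $\frac23=\frac12+\frac12\cdot\frac12\cdot\frac23$.)

The plan for $\max_Dh$ is to show that $h$ is nearly constant on $D$ (Steps 2 and 3), and then that its minimum on $D$ is small (Step 4). For a fiber of one point the first part fails completely: from $q\in D$ the walk on a tree enters $W$ at a determined vertex, so $h$ takes only the values $0$ and $1$ on $D$. It takes both: some branches to $D$ enter $W$ at $z$ and some in $A'$. A long fiber forces the variation across each tree edge to be spread over $n$ parallel copies, and this makes it small.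

**Step 2: fiber averages of $h$ are almost constant.** Put
$$f(v)=\frac1n\sum_{b\in V(H)}h(v,b),\qquad s(v)=\sum_{b\in V(H)}\Delta h(v,b).$$
We show $\max f-\min f\le KL/n$. First, $I:=\Delta h(z)=\sum_{y\sim z}(1-h(y))\in[0,K]$; on $A'$, $\Delta h=-\sum_{y\sim x}h(y)\le0$; elsewhere $\Delta h=0$; and $\sum_x\Delta h(x)=0$. So the sum of $\Delta h$ over any set of vertices lies in $[-I,I]$.

In $s(v)$ the contributions of $H$-edges cancel, because each edge $bb'$ contributes $h(v,b)-h(v,b')$ and its negative. What remains is $s(v)=n\,\Delta_{B_N}f(v)$. Let $vv'$ be an edge of $B_N$, and let $\mathcal C_v$ be the component of $v$ after deleting $vv'$. When $\Delta_{B_N}f$ is summed over $\mathcal C_v$, every edge inside $\mathcal C_v$ cancels and only $vv'$ survives: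
$$f(v)-f(v')=\frac1n\sum_{u\in\mathcal C_v}s(u)\in\Big[-\frac In,\frac In\Big].$$
If $\pi(W)$ lies on one side of $vv'$, the sum contains either no value of $\Delta h$ on $W$ or all of them, and it is $0$. So only edges separating two points of $\pi(W)$ matter. The sequence $\pi(\gamma_{i-L}),\dots,\pi(\gamma_i)$ makes at most $L$ moves, each along an edge of the tree, and it must cross every edge that separates two of its points. So at most $L$ edges matter, and the path in $B_N$ between any two vertices uses each of them at most once. Hence $\max f-\min f\le LI/n\le KL/n$.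

**Step 3: on $D$, $h$ is close to a fiber average.** We show that
$$\max_Dh\le\min_Dh+\frac{KL}n+2\varepsilon_N .\tag{4}$$
Let $q=(u,a)\in D$, and let $v$ be the ancestor of $u$ at level $m$. Write $X=(U,Y)$; since $X$ jumps along each edge of $B_N\times H$ at rate $1$, $U$ and $Y$ are independent rate-$1$ walks on $B_N$ and $H$. Let $\tau$ be the hitting time of $v$ by $U$, which is a.s. finite. Before $\tau$ the walk stays strictly below $v$, hence outside $B_m\times H\supset W$, where $h$ is harmonic. By optional stopping, $h(q)=E\,h(v,Y_\tau)$.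

Let $d_H(t)$ be the maximum over starting points of the total variation distance between the law of $Y_t$ and the uniform law on $V(H)$. The uniform law is stationary and $H$ is connected, so $d_H$ is nonincreasing and tends to $0$. As $\tau$ depends only on $U$, it is independent of $Y$, and $0\le h\le1$, so
$$|h(q)-f(v)|\le E\,d_H(\tau).$$
To reach $v$, $U$ makes at least $N-m$ jumps, each after an exponential holding time of rate at most $k$. Thus $\tau$ stochastically dominates a sum $\Gamma_{N-m}$ of $N-m$ independent exponential variables of rate $k$, and $E\,d_H(\tau)\le\varepsilon_N:=E\,d_H(\Gamma_{N-m})$. Since $\Gamma_{N-m}\to\infty$ in probability and $d_H\le1$, $\varepsilon_N\to0$; it depends only on $k,H,m,N$. Apply $|h(q)-f(v)|\le\varepsilon_N$ at a maximizer and at a minimizer of $h$ on $D$, and combine with Step 2. This is (4).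

**Step 4: $\min_Dh$ is small.** We show $\min_Dh\le\frac{K-1}{\lambda(L+1)}$. The heuristic reason is that a walk arriving from far away can enter $W$ at any of its $L+1$ vertices, and $z$ gets only a share. Let $\varphi=1$ on $W$, $\varphi=0$ on $D$, $\varphi$ harmonic elsewhere, so $0\le\varphi\le1$. Put
$$e=\Delta\varphi\ge0\ \text{ on }W,\qquad\mu=-\Delta\varphi\ge0\ \text{ on }D .$$
Recall that $\Delta h$ vanishes off $W$ and has total sum $0$, that $\varphi=1$ on $W$, and that $h=\mathbf 1_z$ on $W$. By symmetry of $\Delta$,
$$0=\sum_W\Delta h=\sum_x\varphi\,\Delta h=\sum_xh\,\Delta\varphi=e(z)-\sum_{q\in D}\mu(q)h(q).$$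
So $\min_Dh\cdot\sum_D\mu\le e(z)$. Here $e(z)=\sum_{y\sim z}(1-\varphi(y))\le K-1$, because the neighbor $\gamma_{i-1}$ of $z$ lies in $W$. On the other side, $\sum_x\Delta\varphi=0$ gives
$$\sum_D\mu=\sum_We=\sum_x\varphi\,\Delta\varphi,$$
which is the Dirichlet energy of $\varphi$ on $G_N$. Keep only the tree edges. For each $b\in V(H)$ the function $\varphi(\cdot,b)$ vanishes on $S_N$, so Lemma 6 applies, and summing over $b$,
$$\sum_D\mu\ge\lambda\sum_x\varphi(x)^2\ge\lambda|W|=\lambda(L+1)>0 .$$
This proves the step. With (4), $\max_Dh\le\delta_N$, and Step 1 completes the proof of Proposition 7. $\blacksquare$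

The truncation length $L$ matters in both directions. With $L=1$, $k=3$, $d=2$ the first term of $\delta_N$ is $4/(2\lambda)>11$, which is useless. If we kept the whole past, $KL/n$ would become $Ki/n$ and grow along the path. A fixed large $L$, and then a larger $n$, is what works.

## 6. Choosing $L$ and summing over walks: proof of Theorems 2 and 1

**Step 1: the choice of $L$.** We make the limit of $\delta_N$ smaller than $1-\rho$. Let
$$L=\Big\lceil\frac{2K^2}{\lambda^2}\Big\rceil-1,\qquad\delta=\frac{K-1}{\lambda(L+1)}+\frac{KL}n,\qquad\delta^*=\frac{K-1}{\lambda(L+1)}+\frac{KL}{N_0}.$$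
As $K>\lambda$, $L\ge1$. Since $L+1\ge2K^2/\lambda^2$, the first term is at most $\frac{(K-1)\lambda}{2K^2}<\frac\lambda{2K}$. Since $L\le2K^2/\lambda^2$ and $N_0=4K^4/\lambda^3$, we have $\frac{KL}{N_0}\le\frac{2K^3}{\lambda^2}\cdot\frac{\lambda^3}{4K^4}=\frac\lambda{2K}$. With $n\ge N_0$,
$$\delta\le\delta^*<\frac\lambda K=1-\rho .$$
So $\theta:=\rho/(1-\delta^*)<1$, and $\theta$ and $L$ depend only on $(k,d)$. (For $k=3$, $d=2$, $n=494\,988$: $2K^2/\lambda^2=850+600\sqrt2\approx1698.5$, $L=1698$, and $\delta\approx0.0137+0.0172=0.0309<0.0343$.)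

**Step 2: one path.** We bound $P(\gamma\subset\mathsf{UST}(G_N))$ by a sum over walks. Since $\delta_N=\delta+2\varepsilon_N\to\delta$, take $N$ so large that $\delta_N<1-\rho$. For $i\ge1$, Lemma 1 gives $g_i^F\le1$ (as $\gamma_{i-1}\in A_{i-1}$ is a neighbor of $\gamma_i$) and $g_i^W\ge1/\deg(\gamma_i)\ge1/K$; also $1/g_0^W\le K$. So in (1) the factor $1/g_0^W$ and the at most $L-1$ ratios with $1\le i<L$ contribute at most $K^L$, while by Proposition 7 each ratio with $i\ge L$ is at most $1/(1-\delta_N)$. Using $|\omega|\ge|\gamma|=\ell$,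
$$P(\gamma\subset\mathsf{UST}(G_N))\le K^L(1-\delta_N)^{-\ell}\sum_{\omega:\,LE(\omega)=\gamma}w(\omega)\le K^L\sum_{\omega:\,LE(\omega)=\gamma}(1-\delta_N)^{-|\omega|}w(\omega).$$

**Step 3: all paths.** We sum over $\gamma$ to bound connection probabilities. Let $x,y\in B_m\times H$. If $x\leftrightarrow_my$ in $\mathsf{UST}(G_N)$, some path $\gamma$ from $x$ to $y$ in $B_m\times H$ is contained in it. Each walk has only one loop-erasure, so summing over $\gamma$ counts each walk from $x$ to $y$ at most once, and these walks have length at least $\mathrm{dist}_G(x,y)$. By (3) with $v=\pi(y)$, and with $\theta_N=\rho/(1-\delta_N)<1$,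
$$P_{\mathsf{UST}(G_N)}(x\leftrightarrow_my)\le\frac{K^L}k\sum_{j\ge\mathrm{dist}_G(x,y)}\theta_N^j=\frac{K^L}k\,\frac{\theta_N^{\mathrm{dist}_G(x,y)}}{1-\theta_N}.$$
Likewise, for $v\in B_m$, summing over all $\gamma$ from $x$ to the fiber over $v$ and using (3) for all $j\ge0$,
$$\sum_{y\in\{v\}\times H}P_{\mathsf{UST}(G_N)}(x\leftrightarrow_my)\le\frac{K^L}k\,\frac{(k-1)^{-\mathrm{dist}(\pi(x),v)/2}}{1-\theta_N}.$$

**Step 4: the limits.** We pass to the forest. Let $N\to\infty$ with $m$ fixed: by Lemma 4 the left sides converge to the corresponding quantities for $\mathsf{FUSF}(G)$, and $\theta_N\to\rho/(1-\delta)\le\theta$. Then let $m\to\infty$. Parts 1 and 2 of Theorem 2 follow with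
$$C=\frac{K^L}{k(1-\theta)},$$
which depends only on $(k,d)$.

**Step 5: counting components.** We prove part 3. Infinitely many components follow from part 1 and Lemma 4. For the fiber $\Phi=\{v\}\times H$, let $K_x$ be the component of $x$. A component meeting $\Phi$ in $r$ vertices is counted $r$ times with weight $1/r$ in $\sum_{x\in\Phi}|K_x\cap\Phi|^{-1}$, so this sum is the number of components meeting $\Phi$. By part 2 with $\pi(x)=v$, $E|K_x\cap\Phi|=\sum_{y\in\Phi}P(x\leftrightarrow y)\le C$. By Jensen's inequality $E\,|K_x\cap\Phi|^{-1}\ge1/C$, and summing over the $n$ vertices of $\Phi$ gives at least $n/C$.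

Finally, if $(H_n)$ are connected graphs of degree at most $d$ with $|H_n|\to\infty$, then $|H_n|\ge N_0(k,d)$ for some $n$, so $\mathsf{disco}^*_{\mathcal H}(k)<\infty$. $\blacksquare$

**Proof of Theorem 1.** Apply Theorem 2 with $k=3$, $d=2$, $H=C_n$. As computed in Section 2, $N_0(3,2)=2500(99+70\sqrt2)=494\,987.4\ldots$, so for every $n\ge494\,988$ the forest $\mathsf{FUSF}(\mathbb T^3\times C_n)$ has infinitely many components a.s., and $\mathsf{disco}^*_{\mathcal C}(3)\le494\,988<\infty$. $\blacksquare$
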